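# Sign changes of linear combinations of the totient error term

## Totients, the sawtooth, and means over periodic sets

Throughout, $p$ denotes a prime, $v_p$ the $p$-adic valuation on positive rationals, $\mu$ the Möbius function, $\phi$ Euler's function, $\{y\}$ the fractional part of $y$, and $\|y\|$ the distance from $y$ to the nearest integer.

**Definition 1 (the error term).** For real $t\ge1$ put
$$E_\Delta(t)=\sum_{1\le m\le t}\phi(m)-\frac{3}{\pi^2}t^2+1 .$$

The name comes from a lattice point count. Let $\Delta$ be the triangle with vertices $(0,0),(1,0),(1,1)$ and $\mathcal P=\{(m,n)\in\mathbb Z^2:\gcd(m,n)=1\}$. A point $(m,n)$ of $t\Delta$ has $0\le n\le m\le t$. For $m\ge2$ there are $\phi(m)$ primitive points with first coordinate $m$; for $m=1$ there are two, $(1,0)$ and $(1,1)$, which is $\phi(1)+1$; for $m=0$ there are none. So $E_\Delta(t)=\#(t\Delta\cap\mathcal P)-\frac3{\pi^2}t^2$. Example: for $t=3$ the primitive points are $(1,0),(1,1),(2,1),(3,1),(3,2)$, and $E_\Delta(3)=5-27/\pi^2\approx2.26$.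

**Definition 2 (oscillation).** For a real function $G$, write $G(x)=\Omega_\pm(x\sqrt{\log\log x})$ if
$$\limsup_{x\to\infty}\frac{G(x)}{x\sqrt{\log\log x}}>0\quad\text{and}\quad\liminf_{x\to\infty}\frac{G(x)}{x\sqrt{\log\log x}}<0 .$$

Example: $x\sqrt{\log\log x}\,\sin x$ has this property. The function $x\sqrt{\log\log x}\,(1+\sin x)$ does not, since its $\liminf$ is $0$; and $x\sin x$ does not, since the quotient tends to $0$.

**Definition 3 (sawtooth).** Put $s(y)=\{y\}-\frac12$ for $y\notin\mathbb Z$ and $s(y)=0$ for $y\in\mathbb Z$.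

Thus $s(\frac73)=-\frac16$, $s(3)=0$, $s(-\frac14)=\frac14=-s(\frac14)$. The function $s$ is odd and $1$-periodic, $|s|\le\frac12$, and
$$\sum_{n\bmod r}s\Big(y+\frac nr\Big)=s(ry)\qquad(r\ge1,\ y\in\mathbb R).\tag{1}$$
Both sides of (1) have period $1/r$ in $y$. For $0<y<1/r$ the left side is $\sum_{n=0}^{r-1}(y+\frac nr-\frac12)=ry+\frac{r-1}2-\frac r2=ry-\frac12$. For $y=0$ it is $\sum_{n=1}^{r-1}(\frac nr-\frac12)=0$. Example: $s(\frac18)+s(\frac58)=-\frac38+\frac18=-\frac14=s(\frac14)$.

**Definition 4 (sawtooth sums).** For $t\ge1$ and $D\ge1$ put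
$$S(t)=\sum_{d\le t}\frac{\mu(d)}d\,s(t/d),\qquad S_D(t)=\sum_{d\le D}\frac{\mu(d)}d\,s(t/d).$$

Example: $S(\frac52)=s(\frac52)-\frac12s(\frac54)=0-\frac12(-\frac14)=\frac18$.

**Definition 5 (mean over a periodic set).** Let $A\subset\mathbb Z$ be nonempty and $g:\mathbb Z\to\mathbb R$, both periodic modulo $q$. The mean of $g$ over $A$ is the average of $g$ over the residue classes mod $q$ that make up $A$. The mean of $g$ over $\mathbb Z$ is its average over a period, and the density of $A$ is the mean of $1_A$ over $\mathbb Z$.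

Example: let $A=\{h: h\equiv1,2,4 \bmod 7\}$. The mean of $s(h/7)$ over $A$ is $\frac13(\frac17+\frac27+\frac47-\frac32)=-\frac16$.

**Definition 6 (the character and its number $B$).** For an odd prime $k$ let $\chi(h)=(\frac hk)$ be the Legendre symbol, and put $B=\sum_{h=1}^{k-1}\chi(h)s(h/k)$.

Since $\sum_h\chi(h)=0$ we have $B=\frac1k\sum_{h=1}^{k-1}h\chi(h)$, and $|B|\le\frac{k-1}2$ because $|s|\le\frac12$. Example: for $k=7$ the squares are $1,2,4$, so $B=\frac17(1+2-3+4-5-6)=-1$. The set $A$ of the previous example is $\{h:\chi(h)=1\}$.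

## Omega results for combinations of dilates

The problem comes from Imre Bárány, Greg Martin, Eric Naslund and Sinai Robins, "Primitive points in rational polygons", arXiv:1509.02201 (2015). Two results are known. Montgomery: $E_\Delta(t)=\Omega_\pm(t\sqrt{\log\log t})$. And for positive rational $c_1,\dots,c_k$ and $f_1,\dots,f_k$,
$$c_1E_\Delta(f_1x)+\cdots+c_kE_\Delta(f_kx)=\Omega_\pm(x\sqrt{\log\log x}),$$
with an implied constant that may depend on the $c_j$ and $f_j$.

If the coefficients have mixed signs, the oscillations of the terms might cancel. The conjecture says that they never do: for any $k\ge1$, any nonzero rational $c_i$ and any *distinct* positive rational $f_i$, the sum is still $\Omega_\pm(x\sqrt{\log\log x})$. Prove or disprove it.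

The conjecture is true. We prove three statements.

**Theorem A.** Let $K\ge1$, let $f_1,\dots,f_K$ be distinct positive rationals and $c_1,\dots,c_K$ nonzero reals. Then $\sum_ic_iE_\Delta(f_ix)=\Omega_\pm(x\sqrt{\log\log x})$. In particular the conjecture is true.

**Theorem B.** The same holds for distinct positive *real* $f_i$ and nonzero real $c_i$.

Hence for arbitrary real $c_i$ and $f_i>0$, after merging equal $f_i$ and deleting zero coefficients, the sum is either empty or $\Omega_\pm(x\sqrt{\log\log x})$.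

**Theorem C.** Let $f_1,\dots,f_K$ be distinct positive rationals, and put $\phi(\rho)=0$ for $\rho\notin\mathbb N$. There is $\kappa>0$ depending only on the $f_i$ such that for all real $c_1,\dots,c_K$ and both signs
$$\limsup_{x\to\infty}\frac{\pm\sum_ic_iE_\Delta(f_ix)}{x\sqrt{\log\log x}}\ \ge\ \kappa\max_l f_l\Big|\sum_ic_i\,\phi(f_i/f_l)\Big|\ \ge\ \kappa'\max_i|c_i|,\qquad\kappa'=\kappa'(f_1,\dots,f_K)>0 .$$
Consequently there is a fixed ball centered at $0$ in $\mathbb R^K$ that, for every $X$ (large enough that the quotient is defined), lies in the closed convex hull of $\{(E_\Delta(f_ix))_{i\le K}/(x\sqrt{\log\log x}):x\ge X\}$.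

## Jumps, and a long combination that does cancel

**Order $x$ is easy.** The function $E_\Delta$ jumps only at integers, by $\phi(m)$ at $m$. At $m=11$, for instance, it jumps from about $33-36.78=-3.78$ to about $43-36.78=6.22$. Let $f_1$ be the largest of distinct rationals $f_i$, write $f_i/f_1=a_i/r_i$ in lowest terms, and take $x=p/f_1$ with $p$ a prime larger than every $r_i$. For $i\ge2$ we have $f_i/f_1<1$, so $r_i\ge2$, and $f_ix=a_ip/r_i$ is not an integer; these terms are continuous at $x$. The first term jumps by $c_1(p-1)$. So the combination has absolute value at least $|c_1|(p-1)/2$ at $x$ or arbitrarily close to it. This falls short in two ways: it gives no sign, and it lacks the factor $\sqrt{\log\log x}$, since each single jump is at most $f_1x$ in size. But the special role of the largest $f_i$ will return.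

**Long combinations can cancel.** From $\sum_{m\mid n}\phi(m)=n$,
$$\sum_{d\le t}\ \sum_{m\le t/d}\phi(m)=\sum_{n\le t}n=\frac{t^2}2+O(t).$$
Since $\frac3{\pi^2}t^2\sum_{d\le t}d^{-2}=\frac3{\pi^2}t^2(\frac{\pi^2}6+O(\frac1t))=\frac{t^2}2+O(t)$, and the summands $+1$ contribute $\lfloor t\rfloor$, we get $\sum_{d\le t}E_\Delta(t/d)=O(t)$. So a combination whose length grows with $t$ can lose the factor $\sqrt{\log\log t}$ altogether. The claim about fixed combinations has real content.

## The totient sum as a weighted sawtooth sum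

We use the following textbook facts.

* Prime number theorem: $\sum_{d\le v}\mu(d)\ll ve^{-c_0\sqrt{\log v}}$ for some $c_0>0$ and all $v\ge 1$, and $\log\prod_{p\le z}p\sim z$.
* Dirichlet: if $(b,q)=1$ there are infinitely many primes $\equiv b\pmod q$.
* Mertens in progressions: if $(b,q)=1$, then $\sum_{p\le z,\,p\equiv b\,(q)}\frac1p=\frac{\log\log z}{\phi(q)}+O_q(1)$ for $z\ge 3$.
* Quadratic reciprocity and its supplements for $-1$ and $2$.

The first lemma replaces $E_\Delta$ by $S$, at a cost too small to matter.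

**Lemma 1.** $E_\Delta(t)=-tS(t)+O(t)$ for $t\ge1$.

*Proof.* From $\phi(m)=\sum_{d\mid m}\mu(d)\frac md$ we get
$$\sum_{m\le t}\phi(m)=\sum_{d\le t}\mu(d)\sum_{n\le t/d}n=\frac12\sum_{d\le t}\mu(d)\lfloor t/d\rfloor(\lfloor t/d\rfloor+1).$$
Put $s_0(y)=\{y\}-\frac12$. Then $\lfloor y\rfloor=y-s_0-\frac12$ and $\lfloor y\rfloor(\lfloor y\rfloor+1)=(y-s_0)^2-\frac14=y^2-2ys_0+O(1)$. So the sum is
$$\frac{t^2}2\sum_{d\le t}\frac{\mu(d)}{d^2}-t\sum_{d\le t}\frac{\mu(d)}ds_0(t/d)+O(t),$$
and $\sum_{d\le t}\mu(d)d^{-2}=\frac6{\pi^2}+O(\frac1t)$, so the first term is $\frac3{\pi^2}t^2+O(t)$. The functions $s_0$ and $s$ differ only at integers, by $\frac12$. The number $t/d$ is an integer only if $t\in\mathbb N$ and $d\mid t$, so replacing $s_0$ by $s$ changes the sum over $d$ by $\frac12\sum_{d\mid t}\mu(d)/d=\phi(t)/(2t)=O(1)$. $\square$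

The second lemma lets us cut $S(t)$ at a point $D$ that is smaller than $t$ by a factor that is not too large.

**Lemma 2.** There is an absolute $c>0$ with $S(t)-S_D(t)\ll(t/D)e^{-c\sqrt{\log D}}$ for $2\le D\le t$.

*Proof.* Let $m(u)=\sum_{d>u}\mu(d)/d$ and $A(v)=\sum_{d\le v}\mu(d)$. Partial summation gives $m(u)=-\frac{A(u)}u+\int_u^\infty\frac{A(v)}{v^2}dv$, so
$$m(u)\ll e^{-c_0\sqrt{\log u}}+\int_{\log u}^\infty e^{-c_0\sqrt w}\,dw\ll e^{-c\sqrt{\log u}}$$
for any $c<c_0$. Let $g(u)=s(t/u)$ on $[D,t]$. As $t/u$ runs over $[1,t/D]$, the slope of $s$ contributes at most $t/D$ to the total variation, and there are at most $t/D$ jumps, each of total size at most $1$. So the variation of $g$ is at most $2t/D$. Let $n_0=\lfloor D\rfloor$ and $n_1=\lfloor t\rfloor$; we may assume $n_0<n_1$. Since $\mu(d)/d=m(d-1)-m(d)$,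
$$S(t)-S_D(t)=\sum_{d=n_0+1}^{n_1}\big(m(d-1)-m(d)\big)g(d)=m(n_0)g(n_0+1)-m(n_1)g(n_1)+\sum_{d=n_0+1}^{n_1-1}m(d)\big(g(d+1)-g(d)\big).$$
Here $m(n_0)=m(D)$. So the absolute value is at most $\sup_{u\ge D}|m(u)|\,(1+2t/D)$, which is $\ll(t/D)e^{-c\sqrt{\log D}}$. $\square$

By Lemma 1 the task is to find $x$ for which $\sum_ic_if_iS(f_ix)$ is large, of either sign: of size $\sqrt{\log\log x}$.

## Averaging over quadratic residues

To make $S(t)$ large, we want $s(t/d)$ to correlate with $\mu(d)$ for many $d$. A quadratic character with $\chi(p)=-1$ for many $p$ imitates $\mu$, and the sawtooth passes such a character on when we average. We first choose the character.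

**Lemma 3 (choice of $k$).** Let $F$ be a squarefree positive integer. There is a prime $k$, namely any prime $k\equiv-1\pmod{8F}$, such that for $\chi=(\frac\cdot k)$:

1. $\chi(-1)=-1$, $\chi(2)=1$ and $k\nmid F$;
2. $\chi(p)=1$ for every prime $p\mid F$;
3. $B\ne0$;
4. $\Pi_z:=\prod_{p\le z,\ \chi(p)=-1}(1+\frac1p)\gg\sqrt{\log z}$.

*Proof.* Such $k$ exist by Dirichlet. As $k\equiv7\pmod8$, the supplements give $\chi(-1)=-1$ and $\chi(2)=1$. If $k\mid F$, then $k\mid 8F\mid k+1$, which is impossible. Let $p\mid F$ be odd. Since $\frac{k-1}2$ is odd and $k\equiv-1\pmod p$, reciprocity gives $\chi(p)=(\frac kp)(-1)^{\frac{p-1}2}=(\frac{-1}p)(-1)^{\frac{p-1}2}=1$. For part 3, $kB=\sum h\chi(h)\equiv\sum_{h=1}^{k-1}h=\frac{k(k-1)}2\equiv1\pmod2$, so $kB$ is an odd integer. For part 4, the condition $\chi(p)=-1$ selects $\frac{k-1}2$ of the $k-1$ reduced classes mod $k$, so $\sum_{p\le z,\chi(p)=-1}\frac1p=\frac12\log\log z+O(1)$, and $\log(1+\frac1p)=\frac1p+O(p^{-2})$. $\square$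

Everything below uses only properties 1–4. For hand computations we take $k=7$: then $\chi(-1)=-1$, $\chi(2)=1$, $B=-1$, part 4 holds by the same proof, and properties 1–4 hold with $F=1$ and with $F=2$.

**Lemma 4 (unsieved mean).** For $\beta>0$ rational let $T(\beta)$ be the mean over $h\in\mathbb Z$ of $\chi(h)s(\beta h/k)$. If $\beta=a/r$ in lowest terms, then $T(\beta)=\dfrac{\chi(a)B}{kr}$.

*Proof.* The function has period $kr$. Write $h=h_0+kn$ with $h_0$ mod $k$ and $n$ mod $r$. Since $(a,r)=1$, the residue $an$ runs over all classes mod $r$, and (1) gives $\sum_{n\bmod r}s(\frac{ah_0}{kr}+\frac{an}r)=s(\frac{ah_0}k)$. Hence $T(\beta)=\frac1{kr}\sum_{h_0}\chi(h_0)s(ah_0/k)$. If $k\nmid a$, substitute $h_0\mapsto a^{-1}h_0$ to get $\chi(a)B/(kr)$. If $k\mid a$, both sides are $0$. $\square$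

**The resonance for one function.** Take $F=1$. Let $\langle\beta\rangle_\pm$ be the mean of $s(\beta h/k)$ over $\{h:\chi(h)=\pm1\}$. The indicator of this set is $\frac12(\chi^2\pm\chi)$, and its density is $\frac12(1-\frac1k)$. The function $\chi^2$ is even and $s$ is odd, so the $\chi^2$-part contributes $0$, and Lemma 4 gives $\langle a/r\rangle_\pm=\pm\frac B{k-1}\cdot\frac{\chi(a)}r$. (For $k=7$ and $\beta=1$ this is $-\frac16$ with the plus sign, as found above.) Let $M$ be the product of the primes $p\le z$ with $\chi(p)=-1$, and look at points $x$ with $x=Mh/k$, $\chi(h)=1$. The average of $S(x)$ should be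
$$\Sigma(M):=\sum_{d\ge1}\frac{\mu(d)}d\langle M/d\rangle_+ .$$
With $g=(d,M)$, the fraction $M/d$ is $\frac{M/g}{d/g}$ in lowest terms and $\chi(M/g)=\chi(M)\chi(g)$. So the terms are $\frac{B\chi(M)}{k-1}\cdot\frac{\mu(d)\chi(g)g}{d^2}$. They are multiplicative in squarefree $d$ apart from the constant, and they are $\ll M/d^2$. A prime $p\mid M$ contributes the factor $1-\frac{\chi(p)}p=1+\frac1p$, and a prime $p\nmid M$ contributes $1-\frac1{p^2}$. So
$$|\Sigma(M)|=\frac{|B|}{k-1}\prod_{p\mid M}\Big(1+\frac1p\Big)\prod_{p\nmid M}\Big(1-\frac1{p^2}\Big)\gg\sqrt{\log z}.$$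
Averaging over $\chi(h)=-1$ instead reverses the sign. If $\log\log x$ has order $\log z$, this is exactly the size we want. (The error terms are handled by Lemma 7 below.)

**Two functions, and a dead end.** Apply this as it stands to $cE_\Delta(2x)+c'E_\Delta(x)$, that is, to $2cS(2x)+c'S(x)$. Take $k$ as in Lemma 3; as $\chi(2)=1$, $M$ is odd. Place the resonance at the larger dilation: $x=Mh/(2k)$. Then $S(2x)$ averages to $\Sigma(M)$. For $S(x)$ we need $\langle M/(2d)\rangle_+$. Since $M$ is odd, passing from $M/d$ to $M/(2d)$ only doubles the reduced denominator, so $\langle M/(2d)\rangle_+=\frac12\langle M/d\rangle_+$. The averaged main term is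
$$\Sigma(M)\big(2c+\tfrac12c'\big).$$
If $c,c'>0$ there is no cancellation. For $E_\Delta(2x)-4E_\Delta(x)$ it is exactly $0$, and the average says nothing.

One can move the resonance to the other dilation, $x=Mh/k$. Then $S(2x)$ averages to $\Sigma(2M)$, in which the factor at $2$ is $1-\frac12$ in place of $1-\frac14$; so $\Sigma(2M)=\frac23\Sigma(M)$, and the main term is $\Sigma(M)(\frac43c+c')$. This is $-\frac83\Sigma(M)\neq0$ for $E_\Delta(2x)-4E_\Delta(x)$. But with $K$ dilations one obtains $K$ linear forms in the coefficients, and nothing computed so far shows that they have no common zero. The trouble is the nonzero value $\frac12\Sigma(M)$ contributed by the term that is not at resonance.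

## Sieving the averaging set

In the jump argument the terms $i\ge2$ were invisible because $f_i/f_1$ has a denominator $r_i\ge2$. We make them invisible to the average too. Let $\beta=a/r$ with $p\mid r$. The contribution to $T(\beta)$ of the multiples $h=ph'$ is $\frac1p\chi(p)T(p\beta)=\frac1p\chi(p)\frac{\chi(a)B}{k(r/p)}=\chi(p)T(\beta)$. If $\chi(p)=1$, this is *all* of $T(\beta)$, so the $h$ prime to $p$ contribute exactly $0$. Hence: choose $\chi$ so that $\chi(p)=1$ for each prime $p$ in the ratios $f_i/f_j$ (Lemma 3 does this), and average only over $h$ prime to all of them.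

From here on $F$ is squarefree, $k$ and $\chi$ are as in Lemma 3, and
$$\mathcal H^\pm=\{h\in\mathbb Z:(h,F)=1,\ \chi(h)=\pm1\},$$
which is periodic mod $kF$. For rational $\beta>0$ let $\langle\beta\rangle_\pm$ be the mean of $h\mapsto s(\beta h/k)$ over $\mathcal H^\pm$.

**Lemma 5 (sieved mean).** Let $\beta=a/r$ in lowest terms. Then $\langle\beta\rangle_\pm=\pm\dfrac B{k-1}\cdot\dfrac{\chi(a)}r$ if $(r,F)=1$, and $\langle\beta\rangle_\pm=0$ otherwise.

*Proof.* We have $1_{\mathcal H^\pm}(h)=\frac12(\chi(h)^2\pm\chi(h))1_{(h,F)=1}$. The function $\chi^2(h)1_{(h,F)=1}$ is even and $s$ is odd, so this part contributes $0$. Since $\chi(h)1_{(h,F)=1}$ is odd, it has mean $0$, and since $k\nmid F$ the density of $\mathcal H^\pm$ is $\frac12(1-\frac1k)\frac{\phi(F)}F$. Hence $\langle\beta\rangle_\pm=\pm\frac{kF}{(k-1)\phi(F)}m$, where $m$ is the mean over $\mathbb Z$ of $\chi(h)1_{(h,F)=1}s(\beta h/k)$. Write $1_{(h,F)=1}=\sum_{e\mid(h,F)}\mu(e)$ and $h=eh'$: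
$$m=\sum_{e\mid F}\frac{\mu(e)\chi(e)}eT(\beta e).$$
In lowest terms, $\beta e=\dfrac{ae/(e,r)}{r/(e,r)}$, because $(a,r)=1$. As $e$ and $e/(e,r)$ divide $F$, the character is $1$ on both, and Lemma 4 gives
$$m=\frac{\chi(a)B}{kr}\sum_{e\mid F}\frac{\mu(e)(e,r)}e=\frac{\chi(a)B}{kr}\prod_{p\mid F}\Big(1-\frac{(p,r)}p\Big).$$
The product is $0$ if some $p\mid F$ divides $r$, and $\phi(F)/F$ otherwise. $\square$

Example: $k=7$, $F=2$, $\beta=\frac12$. The odd $h$ mod $14$ with $\chi(h)=1$ are $1,9,11$, and $\frac1{14}+\frac9{14}+\frac{11}{14}-\frac32=0$, so the mean is $0$. Without the sieve ($F=1$), $h$ runs over $1,2,4,8,9,11$ mod $14$, and the mean is $\frac16(\frac{35}{14}-3)=-\frac1{12}$. This is the $\frac12\cdot(-\frac16)$ that caused the dead end.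

Next we sum over $d$. The mean is a product over primes, so the sum will be one too. Put $u_p(\nu)=\chi(p)^\nu$ for $\nu\ge0$ (with $0^0=1$). For $\nu<0$ put $u_p(\nu)=p^\nu$ if $p\nmid F$, and $u_p(\nu)=0$ if $p\mid F$. Lemma 5 says
$$\langle\beta\rangle_\pm=\pm\frac B{k-1}\prod_pu_p(v_p(\beta)).\tag{2}$$
Put $\omega_p(\nu)=u_p(\nu)-\frac1pu_p(\nu-1)$.

**Lemma 6.** For rational $\beta>0$ we have $|\langle\beta/d\rangle_\pm|\le\beta/(2d)$, and
$$\sum_{d\ge1}\frac{\mu(d)}d\langle\beta/d\rangle_\pm=\pm\Theta(\beta),\qquad\Theta(\beta)=\frac B{k-1}\prod_p\omega_p(v_p(\beta)).$$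
Moreover:

* for $p\mid F$: $\omega_p(\nu)=1-\frac1p$ if $\nu\ge1$, $\omega_p(0)=1$, and $\omega_p(\nu)=0$ if $\nu<0$;
* for $p\nmid F$: $\omega_p(\nu)=\chi(p)^{\nu-1}(\chi(p)-\frac1p)$ if $\nu\ge1$, and $\omega_p(\nu)=p^\nu(1-p^{-2})$ if $\nu\le0$.

In particular $|\omega_p(\nu)|\le1$ unless $\chi(p)=-1$ and $\nu\ge1$, in which case $|\omega_p(\nu)|=1+\frac1p$. Also $|\omega_p(\nu)|\le p^\nu$ for $\nu<0$.

*Proof.* If $\beta=a/r$ in lowest terms, the reduced denominator of $\frac a{rd}$ is $\frac{rd}{(a,d)}\ge\frac{rd}a=\frac d\beta$. With $\frac{|B|}{k-1}\le\frac12$, Lemma 5 gives the bound, and so the series converges absolutely. Let $P_0$ be the finite set of primes with $p\mid kF$ or $v_p(\beta)\ne0$. Write squarefree $d$ as $d_1d_2$, where $d_1$ is composed of primes in $P_0$ and $d_2$ of primes outside $P_0$. For $p\notin P_0$ we have $u_p(0)=1$ and $u_p(-1)=\frac1p$, so by (2)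
$$\langle\beta/d\rangle_\pm=\pm\frac B{k-1}\cdot\frac1{d_2}\prod_{p\in P_0}u_p\big(v_p(\beta)-v_p(d_1)\big).$$
Multiply by $\frac{\mu(d_1)\mu(d_2)}{d_1d_2}$ and sum. The sum over $d_1$ factors into $\prod_{p\in P_0}\big(u_p(v_p(\beta))-\frac1pu_p(v_p(\beta)-1)\big)=\prod_{p\in P_0}\omega_p(v_p(\beta))$. The sum over $d_2$ is $\sum\mu(d_2)d_2^{-2}=\prod_{p\notin P_0}(1-p^{-2})=\prod_{p\notin P_0}\omega_p(0)$.

The listed values follow by substitution. If $p\mid F$, then $\chi(p)=1$, so $\omega_p(\nu)=1-\frac1p$ for $\nu\ge1$, $\omega_p(0)=1-0$, and $\omega_p(\nu)=0-0$ for $\nu<0$. If $p\nmid F$ and $\nu\ge1$, then $\omega_p(\nu)=\chi(p)^\nu-\frac1p\chi(p)^{\nu-1}$; for $p=k$ this is $-\frac1k$ when $\nu=1$ and $0$ when $\nu\ge2$. If $p\nmid F$ and $\nu\le0$, then $\omega_p(\nu)=p^\nu-\frac1pp^{\nu-1}$. The bounds can be read off. $\square$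

Finally we pass from means over whole periods to averages over finitely many $h$. For a positive integer $H$, write $\mathbb E_\pm$ for the average over $h\in\mathcal H^\pm\cap(H,2H]$.

**Lemma 7 (finite averages).** Let $\beta>0$ be rational, let $r\ge1$ be an integer with $r\beta\in\mathbb N$, and let $1\le D\le H$ with $H\ge H_0(k,F)$. Then
$$\mathbb E_\pm\Big[\sum_{d\le D}\frac{\mu(d)}d\,s\Big(\frac{\beta h}{kd}\Big)\Big]=\pm\Theta(\beta)+O\Big(\frac{rD}H+\frac\beta D\Big),$$
with an implied constant depending only on $k$ and $F$.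

*Proof.* Fix $d\le D$. The function $1_{\mathcal H^\pm}(h)s(\frac{\beta h}{kd})$ has a period $q=krdF$. Let $\delta>0$ be the density of $\mathcal H^\pm$. Splitting $(H,2H]$ into blocks of length $q$ and an incomplete block of fewer than $q$ terms, we see that the sum of the function over $(H,2H]$ is $\delta H\langle\beta/d\rangle_\pm+O(q)$. The number of elements of $\mathcal H^\pm$ in $(H,2H]$ is $\delta H+O(1)$, which is at least $\delta H/2$ once $H\ge H_0(k,F)$. Dividing, and using $|\langle\beta/d\rangle_\pm|\le\frac12$, we find that the average is $\langle\beta/d\rangle_\pm+O(q/H)=\langle\beta/d\rangle_\pm+O(rd/H)$. Multiply by $\frac{\mu(d)}d$ and sum over $d\le D$: the errors add up to $O(rD/H)$. Extending the sum of $\frac{\mu(d)}d\langle\beta/d\rangle_\pm$ from $d\le D$ to all $d$ costs at most $\sum_{d>D}\frac\beta{2d^2}\ll\frac\beta D$ by Lemma 6. $\square$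

## Rational dilations: proof of Theorem A

Implied constants may now depend on the $c_i$, $f_i$, $k$ and $F$, never on $z$.

**Step 1. Parameters.** We fix the points $x$ at which to evaluate. Let $F$ be the product of all primes dividing the numerator or denominator of some ratio $f_i/f_j$ (so $F=1$ if $K=1$), and take $k,\chi$ from Lemma 3. Fix an index $l$; for Theorem A it will be the index of the largest $f_i$, but for Theorem C we want every $l$. Put $\rho_i=f_i/f_l=a_i/r_i$ in lowest terms. For large $z$ let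
$$M=\prod_{p\le z,\ \chi(p)=-1}p,\qquad H=\lceil e^{z^3}\rceil,\qquad x_h=\frac{Mh}{kf_l}\quad(h\in\mathcal H^\pm\cap(H,2H]).$$
Then $f_ix_h=\rho_iMh/k$. Primes dividing $F$ have $\chi(p)=1$, and $\chi(k)=0$, so $(M,kF)=1$. For large $z$ we have $M\le e^{2z}$ by the prime number theorem, and $M\to\infty$ by Lemma 3.

**Step 2. Truncation.** We replace $S$ by $S_H$. As $M\to\infty$, $f_ix_h\ge\rho_iMH/k\ge H$ for large $z$, and $f_ix_h/H\le2\rho_iM/k=e^{O(z)}$. Lemma 2 with $D=H$ gives
$$S(f_ix_h)=S_H(f_ix_h)+O(e^{O(z)-cz^{3/2}})=S_H(f_ix_h)+o(1).$$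

**Step 3. Averaging.** We compute the average exactly, up to $O(1)$. Apply Lemma 7 with $\beta=\rho_iM$, $r=r_i$, $D=H$; the error is $O(r_i+\rho_iM/H)=O(1)$. Hence
$$\mathbb E_\pm\Big[\sum_ic_if_iS(f_ix_h)\Big]=\pm\sum_ic_if_i\Theta(\rho_iM)+O(1).\tag{3}$$

**Step 4. All terms but one vanish.** Now let $l=1$ and $f_1=\max_if_i$. For $i\ge2$ we have $0<\rho_i<1$, so $r_i\ge2$. Let $p\mid r_i$. Then $p\mid F$, while $p\nmid a_i$ and $p\nmid M$. So $v_p(\rho_iM)<0$, $\omega_p(v_p(\rho_iM))=0$ by Lemma 6, and $\Theta(\rho_iM)=0$.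

**Step 5. The remaining term is large.** We have $\rho_1=1$. By Lemma 6, each $p\mid M$ contributes $|\omega_p(1)|=1+\frac1p$, each $p\mid F$ contributes $\omega_p(0)=1$, and every other prime contributes $1-p^{-2}$. So
$$|\Theta(M)|=\frac{|B|}{k-1}\prod_{p\mid M}\Big(1+\frac1p\Big)\prod_{p\nmid MF}\Big(1-\frac1{p^2}\Big)\ge\frac6{\pi^2}\cdot\frac{|B|}{k-1}\,\Pi_z\gg\sqrt{\log z}.\tag{4}$$

**Step 6. Both signs.** By (3), the averages over $\mathcal H^+$ and over $\mathcal H^-$ are $c_1f_1\Theta(M)+O(1)$ and $-c_1f_1\Theta(M)+O(1)$. They have opposite signs and absolute value $\gg\sqrt{\log z}$. So there are $C>0$ independent of $z$, some $h$ with $\sum_ic_if_iS(f_ix_h)\ge C\sqrt{\log z}$, and some other $h$ with $\sum_ic_if_iS(f_ix_h)\le-C\sqrt{\log z}$. For all these points $\log x_h=z^3+O(z)$, so $x_h\to\infty$ and $\log\log x_h=3\log z+o(1)$. By Lemma 1,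
$$\sum_ic_iE_\Delta(f_ix)=-x\sum_ic_if_iS(f_ix)+O(x).\tag{5}$$
Letting $z\to\infty$ proves Theorem A, and with it the conjecture. $\blacksquare$

## A triangular system: proof of Theorem C

Placing the resonance at every $f_l$ in turn gives $K$ linear forms. With the sieve, the matrix of these forms is triangular.

Fix $F$ as in Step 1 above and let $k$ be the least prime $\equiv-1\pmod{8F}$; both depend only on the $f_i$. Equation (3) holds for every $l$ and all real $c_i$.

**Step 1. The main term for a given $l$.** We evaluate $\Theta(\rho_iM)$ with $\rho_i=f_i/f_l=a/r$. If $r>1$, then $\Theta(\rho_iM)=0$ as in Step 4 above: a prime $p\mid r$ divides $F$ and does not divide $aM$. If $r=1$, all primes dividing $a$ divide $F$ and none divides $M$. So $\Theta(aM)$ differs from $\Theta(M)$ only at the primes $p\mid a$, where $\omega_p$ is $1-\frac1p$ in place of $1$. Hence $\Theta(aM)=\Theta(M)\phi(a)/a$, and $f_i\phi(a)/a=f_l\phi(a)=f_l\phi(f_i/f_l)$. With the convention $\phi(\rho)=0$ for $\rho\notin\mathbb N$,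 (3) becomes
$$\mathbb E_\pm\Big[\sum_ic_if_iS(f_ix_h)\Big]=\pm\Theta(M)\,f_l\sum_ic_i\phi(f_i/f_l)+O(1).$$

**Step 2. First inequality.** By (4), $|\Theta(M)|\ge\kappa_1\sqrt{\log z}$ for large $z$, with $\kappa_1>0$ depending only on $k$ and $F$, hence only on the $f_i$. For either sign, one of the two averages shows that some $x_h$ satisfies
$$\pm\sum_ic_if_iS(f_ix_h)\ge\kappa_1\sqrt{\log z}\;f_l\Big|\sum_ic_i\phi(f_i/f_l)\Big|-O(1).$$
(If the sum in absolute value is $0$, this still holds, since the averages are $O(1)$.) By (5) and $\log\log x_h=3\log z+o(1)$, dividing by $\sqrt{\log\log x_h}$ and letting $z\to\infty$ gives the first inequality with $\kappa=\kappa_1/\sqrt3$, for each $l$.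

**Step 3. Second inequality.** Order the $f_i$ increasingly. The matrix $A=(\phi(f_i/f_l))_{l,i}$ has entries $0$ for $i<l$, because then $0<f_i/f_l<1$, and it has diagonal entries $\phi(1)=1$. So $A$ is invertible, and $\max_i|c_i|\le\|A^{-1}\|\max_l|(Ac)_l|$ with the operator norm for the maximum norm. The second inequality holds with $\kappa'=\kappa\min_lf_l/\|A^{-1}\|$. Example: for $f=(1,2)$, $l=1$ gives the form $c_1+c_2$ and $l=2$ gives $2c_2$. At $E_\Delta(2x)-4E_\Delta(x)$, that is $c=(-4,1)$, their values are $-3$ and $2$.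

**Step 4. The ball.** Let $v(x)=(E_\Delta(f_ix))_{i\le K}/(x\sqrt{\log\log x})$. A Euclidean unit vector $c$ has $\max|c_i|\ge K^{-1/2}$, so $\limsup_{x\to\infty}c\cdot v(x)\ge\kappa'':=\kappa'K^{-1/2}$. Suppose $|w|<\kappa''$ and $w$ is not in the closed convex hull of $\{v(x):x\ge X\}$. Separation gives a unit vector $c$ with $c\cdot v(x)\le c\cdot w\le|w|<\kappa''$ for all $x\ge X$, a contradiction. So the ball of radius $\kappa''$ about $0$ lies in that closed convex hull, for every $X$. $\blacksquare$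

## Irrational ratios: proof of Theorem B

If $\alpha=f_j/f_1$ is irrational, the function $h\mapsto s(\alpha Mh/(kd))$ has no period, and Lemma 7 does not apply. Two favorable situations come to mind. If $\alpha$ is far from all rationals with denominator up to $e^{3z}$, the points $\alpha Mh/(kd)$ should be equidistributed mod $1$, and the mean should be near $0$. If $\alpha$ is extremely close to some $a/r$, we can replace it by $a/r$, where $r$ is large, and hope that $\Theta(aM/r)$ is small. The natural attempt is to keep $H=\lceil e^{z^3}\rceil$ and treat these two cases. It stops at an $\alpha$ with $|\alpha-\frac ar|$ about $1/H$: replacing $\alpha$ by $\frac ar$ then shifts $\alpha Mh/(kd)$ by an amount of order $M/(kd)$. For small $d$ this is too large for the replacement, while over $H$ values of $h$ the deviation from $\frac ar$ is too small for the equidistribution estimate below. The way out is to let $H$ vary among $K$ widely separated sizes: each of the at most $K-1$ irrational ratios can spoil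 at most one of them.

**Step 1. Commensurability class and constants.** We set up the one term that will dominate. Fix $i_0$ and let $I$ be the set of $i$ with $f_i/f_{i_0}\in\mathbb Q$; renumber so that $f_1=\max_{i\in I}f_i$. Put $\rho_i=f_i/f_1$ and $J=\{1,\dots,K\}\setminus I$. Then $|J|\le K-1$, and $\alpha_j:=\rho_j$ is irrational for $j\in J$. Let $F$ be the product of the primes in the numerators and denominators of the ratios $f_i/f_{i'}$ with $i,i'\in I$; let $k,\chi,B$ be as in Lemma 3. Fix $\varepsilon\in(0,1)$ with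
$$2\varepsilon\sum_{j\in J}|c_jf_j|\le\frac12|c_1|f_1\cdot\frac6{\pi^2}\Big(\frac23\Big)^K.\tag{6}$$
Implied constants may depend on the $c_i,f_i,k,F,\varepsilon$, never on $z$.

**Step 2. A scale without borderline ratios.** We choose the size of $H$. Let $z$ be large. For $j\in J$ let
$$\delta_j=\min\Big\{\Big|\alpha_j-\frac ar\Big|:1\le r\le e^{3z},\ a\in\mathbb Z\Big\}>0,$$
attained at $a_j/r_j$ in lowest terms. The intervals $(z^{\tau-1},z^{\tau+1})$ for $\tau\in\{3,5,\dots,2K+1\}$ are $K$ disjoint open intervals, and there are at most $K-1$ numbers $-\log\delta_j$. So some $\tau$ in this set (it may depend on $z$) has an interval that contains none of them. For this $\tau$, every $j\in J$ is either *good*, meaning $\delta_j\ge e^{-z^{\tau-1}}$, or *bad*, meaning $\delta_j\le e^{-z^{\tau+1}}$.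

Examples. For $\alpha=\sqrt2$ and $0\le a/r\le2$ we have $|2r^2-a^2|\ge1$, so $|\sqrt2-\frac ar|\ge\frac1{r^2(\sqrt2+a/r)}\ge\frac1{4r^2}$; for other $a/r$ the distance exceeds $\frac12$. So $\delta\ge\frac14e^{-6z}\ge e^{-z^{\tau-1}}$ for large $z$, and $\sqrt2$ is good for every $\tau$. On the other hand, let $\alpha=\sum_n10^{-b_n}$ with $b_1=2$, $b_{n+1}=b_n^{b_n}$; this is irrational because its decimal expansion is not eventually periodic. At $z=b_n$ the $n$-th partial sum has denominator at most $10^z\le e^{3z}$ and $\delta\le2\cdot10^{-z^z}$. So $\alpha$ is bad for every $\tau\le2K+1$ when $n$ is large.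

**Step 3. Choice of $M$.** We prepare $M$ so that the bad terms become small. If $j$ is bad, then $\delta_j\le e^{-z^4}$. For each fixed $R_0$, the distance from the irrational $\alpha_j$ to the fractions with denominator at most $R_0$ is positive, so $r_j>R_0$ once $z$ is large. An integer whose exact prime-power divisors $p^e\,\|\,r$ are all $<1/\varepsilon$ is at most $(1/\varepsilon)^{1/\varepsilon}$. So for large $z$ each bad $j$ has a prime power $p_j^{e_j}\,\|\,r_j$ with $p_j^{e_j}\ge1/\varepsilon$. Choose one for each bad $j$, let $R=\{p_j:j\text{ bad}\}$, so $|R|\le K$, and put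
$$M=\prod_{\substack{p\le z,\ \chi(p)=-1\\ p\notin R}}p,\qquad H=\lceil e^{z^\tau}\rceil,\qquad D=He^{-4z},\qquad x_h=\frac{Mh}{kf_1}\quad(h\in\mathcal H^\pm\cap(H,2H]).$$
By the prime number theorem $M\le e^{1.1z}$ for large $z$. Also $M\to\infty$, since at most $K$ primes are omitted, and $(M,kF)=1$.

**Step 4. Truncation.** We have $f_ix_h=\rho_iMh/k\ge D$ and $f_ix_h/D=e^{O(z)}$. Since $\log D\sim z^\tau$ with $\tau\ge3$, Lemma 2 gives $S(f_ix_h)=S_D(f_ix_h)+o(1)$ for every $i\le K$.

**Step 5. Terms with $i\in I$.** These behave as in Theorem A. Lemma 7 with $\beta=\rho_iM$ and $r$ the denominator of $\rho_i$ has error $O(D/H+M/D)=O(1)$, so $\mathbb E_\pm S(f_ix_h)=\pm\Theta(\rho_iM)+O(1)$. For $i\in I$, $i\ne1$, we have $0<\rho_i<1$; a prime in its denominator divides $F$ and does not divide $M$, so $\Theta(\rho_iM)=0$. For $i=1$ we compute as in (4). At most $K$ primes are omitted from $M$, and each factor $1+\frac1p$ is at most $\frac32$, so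
$$|\Theta(M)|\ge\frac{|B|}{k-1}\cdot\frac6{\pi^2}\Big(\frac23\Big)^K\Pi_z.\tag{7}$$

**Step 6. Good $j$: $\mathbb E_\pm S_D(f_jx_h)=O(1)$.** We show that each sawtooth average is small enough. Write $\alpha=\alpha_j$. The set $\mathcal H^\pm\cap(H,2H]$ splits into a bounded number of classes mod $kF$. On one class, $h=h_0+kFn$ with $n$ in an interval of $N=\frac H{kF}+O(1)$ integers, and
$$\frac{\alpha Mh}{kd}=c+\lambda n,\qquad\lambda=\frac{\alpha MF}d.$$
It suffices to bound the average of $s(c+\lambda n)$ over $n$, on each class.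

*Range $d\le e^{2z}$.* We use two textbook theorems (Kuipers–Niederreiter, *Uniform Distribution of Sequences*, Ch. 2) about the discrepancy $D_N$ of real numbers $y_1,\dots,y_N$ mod $1$. Koksma: for $g$ of variation $V$ on $[0,1]$, $|\frac1N\sum g(\{y_n\})-\int_0^1g|\le VD_N$. Erdős–Turán: $D_N\ll\frac1T+\sum_{t\le T}\frac1t\big|\frac1N\sum_ne^{2\pi ity_n}\big|$ for every integer $T\ge1$. The function $s$ has variation $2$ and integral $0$ on $[0,1]$, and a geometric sum gives $|\sum_ne^{2\pi it\lambda n}|\ll\min(N,\|t\lambda\|^{-1})$. So with $T=\lceil z\rceil$ the average of $s(c+\lambda n)$ is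
$$\ll\frac1T+\sum_{t\le T}\frac1t\min\Big(1,\frac1{N\|t\lambda\|}\Big).$$
Let $u$ be the integer nearest to $t\lambda$. Then
$$\|t\lambda\|=\Big|\frac{t\alpha MF}d-u\Big|=\frac{tMF}d\Big|\alpha-\frac{ud}{tMF}\Big|.$$
For large $z$ the denominator satisfies $tMF\le e^{3z}$, so $\|t\lambda\|\ge\frac1d\delta_j\ge e^{-2z-z^{\tau-1}}$. As $N\gg e^{z^\tau}$, the sum over $t$ is $\ll e^{-z^\tau+z^{\tau-1}+2z}\log(2z)$, and the average is $\ll\frac1z$. Finally $\sum_{d\le e^{2z}}\frac1d\cdot\frac1z=O(1)$.

*Range $e^{2z}<d\le D$.* Now $0<\lambda<\frac12$ for large $z$, since $M\le e^{1.1z}$. Group the $n$ by the integer $m$ with $c+\lambda n\in[m,m+1)$. Call a block complete if it contains all $n\in\mathbb Z$ with this property. In a complete block the values form an arithmetic progression with first element within $\lambda$ of $m$ and last element within $\lambda$ of $m+1$. The mean of a progression is the mean of its first and last elements, so the mean of $\{y\}-\frac12$ over the block is at most $\frac\lambda2$ in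 absolute value. The block has at most $\frac1\lambda+1$ elements, so its sum is at most $\frac\lambda2(\frac1\lambda+1)\le1$ in absolute value. At most one value in the block is an integer, so the convention $s(\mathbb Z)=0$ changes the sum by at most $\frac12$. The values span a length at most $N\lambda$, so at most $N\lambda+2$ blocks occur. At most two of them, the first and the last, are incomplete, and each of these contributes at most $\frac12(\frac1\lambda+1)$. Hence the average is $\ll\lambda+\frac1{N\lambda}+\frac1N$. With $\lambda\asymp M/d$ and $N\asymp H$,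
$$\sum_{e^{2z}<d\le D}\frac1d\Big(\frac Md+\frac d{HM}+\frac1H\Big)\ll\frac M{e^{2z}}+\frac D{HM}+\frac{\log H}H=O(1).$$

**Step 7. Bad $j$: $\mathbb E_\pm S_D(f_jx_h)=\pm\Theta(a_jM/r_j)+O(1)$.** We replace $\alpha_j$ by $a_j/r_j$. Write $\alpha,a,r$ for $\alpha_j,a_j,r_j$. For large $z$, $0<a\le(\alpha+1)r=e^{O(z)}$. For $d\le D$ let
$$y=\frac{\alpha Mh}{kd},\qquad y'=\frac{aMh}{krd},\qquad 0<|y-y'|=\delta_j\frac{Mh}{kd}\le\eta:=e^{-z^{\tau+1}+z^\tau+2z},$$
the last inequality for large $z$, because $M\le e^{1.1z}$ and $h\le2H$.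

* If $y'\notin\mathbb Z$, then $\|y'\|\ge\frac1{krd}\ge\frac1{ke^{3z}D}=\frac{e^z}{kH}>2\eta$ for large $z$. So $y$ and $y'$ lie in the same open interval between consecutive integers, and $|s(y)-s(y')|\le\eta$.
* If $y'\in\mathbb Z$, then $s(y')=0$, and $y$ lies just above or just below the integer $y'$ according to the sign of $\alpha-\frac ar$. So $s(y)=-\frac12\operatorname{sgn}(\alpha-\frac ar)+O(\eta)$.

In the second case $Q:=\frac{aMh}{kr}=dy'$ is a positive integer, and for $Q\in\mathbb N$ the case occurs exactly for $d\mid Q$. Hence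
$$\sum_{d\le D}\frac{\mu(d)}d\big(s(y)-s(y')\big)=O(\eta\log H)-\frac12\operatorname{sgn}\Big(\alpha-\frac ar\Big)1_{Q\in\mathbb N}\sum_{d\mid Q,\ d\le D}\frac{\mu(d)}d=O(1).$$
Indeed, the full sum $\sum_{d\mid Q}\mu(d)/d=\phi(Q)/Q$ lies in $(0,1]$. And since $Q$ has at most $2\sqrt Q$ divisors and $Q\le e^{O(z)}H$, we have $\sum_{d\mid Q,d>D}\frac1d\le\frac{2\sqrt Q}D\le e^{O(z)}H^{-1/2}=o(1)$.

This holds for every $h$, so we may average $\sum_{d\le D}\frac{\mu(d)}ds(y')$ instead. Lemma 7 with $\beta=aM/r$ gives $\pm\Theta(aM/r)$ with error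
$$O\Big(\frac{rD}H+\frac{aM}{rD}\Big)=O\Big(e^{3z-4z}+\frac{(\alpha+1)M}D\Big)=O(1),$$
since $r\le e^{3z}$ and $D=He^{-4z}$.

**Step 8. Bad terms are small.** We bound $\Theta(a_jM/r_j)$ for bad $j$. The prime $p_j$ does not divide $a_j$ (lowest terms), nor $M$ (since $p_j\in R$). So $v_{p_j}(a_jM/r_j)=-e_j$ and $|\omega_{p_j}|\le p_j^{-e_j}\le\varepsilon$ by Lemma 6. Every other $|\omega_p|$ is at most $1$, except possibly at primes $p\mid a_jM$ with $\chi(p)=-1$, where it is at most $1+\frac1p$. Those with $p\le z$ contribute at most $\Pi_z$. Those with $p>z$ divide $a_j\le e^{4z}$, so there are at most $\frac{4z}{\log z}$ of them, and they contribute at most $(1+\frac1z)^{4z/\log z}\le e^{4/\log z}\le2$ for large $z$. Hence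
$$|\Theta(a_jM/r_j)|\le2\varepsilon\frac{|B|}{k-1}\Pi_z.\tag{8}$$

**Step 9. Conclusion.** Steps 4–7 give
$$\mathbb E_\pm\Big[\sum_{i\le K}c_if_iS(f_ix_h)\Big]=\pm\Lambda+O(1),\qquad\Lambda=c_1f_1\Theta(M)+\sum_{j\text{ bad}}c_jf_j\Theta(a_jM/r_j).$$
By (7), (8) and (6),
$$|\Lambda|\ge\frac{|B|}{k-1}\Pi_z\Big(|c_1|f_1\frac6{\pi^2}\Big(\frac23\Big)^K-2\varepsilon\sum_{j\in J}|c_jf_j|\Big)\ge\frac12|c_1|f_1\frac{|B|}{k-1}\cdot\frac6{\pi^2}\Big(\frac23\Big)^K\Pi_z\gg\sqrt{\log z}.$$
The averages over $\mathcal H^+$ and $\mathcal H^-$ have opposite signs, so $\sum_ic_if_iS(f_ix_h)$ takes values of both signs and of size $\gg\sqrt{\log z}$. The points satisfy $\log x_h=z^\tau+O(z)$, so $x_h\to\infty$ and $\log\log x_h\le(2K+2)\log z$ for large $z$. With (5), which holds for real $f_i$ as well by Lemma 1, letting $z\to\infty$ proves Theorem B. $\blacksquare$
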